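# The diagonal of a subvariety of small codimension in a projective rational homogeneous space

Varieties are over $\mathbb C$. For a variety $Z$, $\Delta_Z$ is the diagonal of $Z\times Z$. A closed subset is given its reduced structure unless another one is named.

## 1. Formal-rational functions along a closed subvariety

Let $\mathcal V$ be a noetherian scheme and $S\subset\mathcal V$ a closed subset. The formal completion $\mathcal V_{/S}$ is a ringed space on the topological space $S$. If $\operatorname{Spec}R\subset\mathcal V$ is affine open and $I\subset R$ is the ideal of $S$, the sections of its structure sheaf over $S\cap\operatorname{Spec}R$ form the $I$-adic completion $\hat R=\varprojlim R/I^m$. Only the closed subset matters: two ideals with the same zero set define the same topology.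

**Definition 1.1.** The *sheaf of total fractions* of $\mathcal V_{/S}$ is the sheaf associated with the presheaf that sends $\operatorname{Spf}\hat R$ to the total ring of fractions of $\hat R$. Its global sections are the *formal-rational functions* of $\mathcal V$ along $S$. They form a ring $K(\mathcal V_{/S})$.

Restriction makes sense. For $h\in R$, the ring $\widehat{R_h}$ is the completion of the noetherian ring $(\hat R)_h$, so $\hat R\to\widehat{R_h}$ is flat, and nonzerodivisors go to nonzerodivisors. Thus a formal-rational function is locally $a/b$ with $a,b\in\hat R$ and $b$ a nonzerodivisor, and the structure sheaf injects into the sheaf of total fractions.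

If $X$ is an irreducible variety and $Y\subset X$ is closed and non-empty, a rational function is locally $a/b$ with $a,b\in R$, $b\neq0$. Since $R\to\hat R$ is flat and $R$ is a domain, $b$ stays a nonzerodivisor. This gives a natural homomorphism $\alpha_{X,Y}\colon K(X)\to K(X_{/Y})$, injective because $K(X)$ is a field.

**Example 1.2.** Let $X=\mathbb P^1$ and $Y=\{0\}$, with coordinate $x$. Then $K(X_{/Y})=\mathbb C((x))$, which is much larger than $\mathbb C(x)$: it contains $\exp(x)$.

**Example 1.3.** Let $X=\mathbb P^1\times\mathbb P^1$ and $Y=\{0\}\times\mathbb P^1$. The series $\exp(x)$ is a global section of $\mathscr O_{X_{/Y}}$. It is not rational: if it were $r(x,y)$, then for a general constant $y_0$ we could substitute $y=y_0$ and get $\exp(x)=r(x,y_0)\in\mathbb C(x)$. So a $Y$ of positive dimension can still have too many formal-rational functions.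

**Definition 1.4** (Hironaka–Matsumura). Let $X$ be complete and irreducible. The closed subset $Y$ is *$G3$ in $X$* if $\alpha_{X,Y}$ is an isomorphism, that is, if every formal-rational function of $X$ along $Y$ extends to a rational function on $X$.

**Example 1.5.** $Y=X$ is $G3$ in $X$. The sets $Y$ of Examples 1.2 and 1.3 are not.

**Example 1.6** (a covering obstruction). Let $\pi\colon X'\to X$ be an étale covering of degree $\ge2$ with $X,X'$ irreducible and complete, and suppose that $\pi$ has a section over $Y$ with image $Y_1$. As $\pi$ is étale, it identifies $X'_{/Y_1}$ with $X_{/Y}$. Hence $K(X')\subset K(X'_{/Y_1})= K(X_{/Y})$, and $Y$ is not $G3$ because $K(X')\ne K(X)$. So there are two ways to fail: transcendental functions, as in 1.2 and 1.3, and algebraic ones, coming from coverings that split along $Y$.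

## 2. Coampleness of a homogeneous space

Let $P$ be a projective rational homogeneous space: a projective variety with a transitive action of a connected linear algebraic group, such as $\mathbb P^n$, a Grassmannian, or a product of these. The tangent bundle $T_P$ is generated by global sections, hence so is the tautological line bundle $\mathcal O_{\mathbb P(T_P)}(1)$. Here points of $\mathbb P(T_P)$ are pairs ($p$, line in $T^*_pP$).

**Definition 2.1** (Goldstein). Let $\varphi\colon\mathbb P(T_P)\to\mathbb P^N$ be the morphism associated to the complete linear system $|\mathcal O_{\mathbb P(T_P)}(1)|$. The *ampleness* $\operatorname{amp}(P)$ is the maximum fiber dimension of $\varphi$, and the *coampleness* is $\operatorname{ca}(P)=\dim P-\operatorname{amp}(P)$.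

Throughout, $n=\dim P$ and $k=\operatorname{amp}(P)\ge0$. We translate the definition into Lie algebra; this is the only form in which we use it. Assume $n\ge1$.

**The group.** As $P$ is rational, $\operatorname{Pic}^0P=0$, so the connected group $\operatorname{Aut}^0(P)$ fixes the class of a very ample line bundle $\mathcal L$. It embeds in $PGL(H^0(\mathcal L))$, so it is a linear group. It is transitive, because it contains the image of the given group. Its radical is connected and solvable, so it has a fixed point on $P$ by Borel's theorem. The fixed locus of a normal subgroup is stable under the whole transitive group, so the radical fixes every point and is trivial. Thus $\operatorname{Aut}^0(P)$ is semisimple. Let $G\to\operatorname{Aut}^0(P)$ be its simply connected algebraic cover, and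
$$\mathfrak g=\operatorname{Lie}G=\operatorname{Lie}\operatorname{Aut}^0(P)=H^0(P,T_P).$$
The stabilizers $G_p$ are parabolic, since $G/G_p\cong P$ is projective; hence they are connected. The orbit map $G\to P$ at $p$ is smooth, and its differential at the identity is evaluation of vector fields. So, with $\mathfrak g_p=\operatorname{Lie}G_p$, evaluation $\mathfrak g\to T_pP$ is onto with kernel $\mathfrak g_p$.

**The sets $F_\lambda$.** We have $H^0(\mathbb P(T_P),\mathcal O(1))=\mathfrak g$, and $\varphi$ is induced by the inclusions $T_p^*P\hookrightarrow\mathfrak g^*$. For $0\neq\lambda\in\mathfrak g^*$, a point of $\varphi^{-1}([\lambda])$ over $p$ exists if and only if $\lambda$ factors through $T_pP$, and then it is unique. So $\varphi^{-1}([\lambda])$ maps bijectively onto the closed set $F_\lambda=\{p\in P:\lambda|_{\mathfrak g_p}=0\}$, and $\dim F_\lambda\le k$.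

We need several copies of this. Fix $s\ge1$ and put $V=\mathfrak g^s$, $V_p=\mathfrak g_p^s=\ker(V\to (T_P^{\oplus s})_p)$. For $0\ne\lambda=(\lambda_1,\dots,\lambda_s)\in V^*$ put
$$F_\lambda=\{p\in P:\lambda|_{V_p}=0\}=\bigcap_{\lambda_i\neq0}F_{\lambda_i}.$$
Hence
$$\dim F_\lambda\le k\qquad\text{for all }0\ne\lambda\in V^*.\tag{1}$$

**Example 2.2.** Let $P=\mathbb P^n$, so $\mathfrak g=\mathfrak{sl}_{n+1}$, and identify $\mathfrak g^*$ with $\mathfrak g$ by the trace form. For $p=[v]$, $\mathfrak g_p=\{x: xv\in\mathbb Cv\}$. If $\ell$ is a linear form with $\ell(v)=0$ and $y(w)=\ell(w)v$, then $\operatorname{tr}(xy)=\ell(xv)=0$ for $x\in\mathfrak g_p$. These $y$ form an $n$-dimensional space, and $n=\dim\mathfrak g-\dim\mathfrak g_p$, so they are the whole annihilator of $\mathfrak g_p$. If $\lambda\ne0$ and $[v]\in F_\lambda$, then $\lambda$ has image $\mathbb Cv$, so $F_\lambda=\{[v]\}$. Thus $k=0$ and $\operatorname{ca}(\mathbb P^n)=n$.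

**Example 2.3.** For $P=\mathbb P^{n_1}\times\mathbb P^{n_2}$, $\mathfrak g$ and $\mathfrak g_p$ are direct sums. For $\lambda=(\lambda',\lambda'')\neq0$ we get $F_\lambda=F_{\lambda'}\times F_{\lambda''}$, with the convention that $F_0$ is the whole factor. By Example 2.2 the largest dimension is reached when one component is zero: $k=\max(n_1,n_2)$ and $\operatorname{ca}(P)=\min(n_1,n_2)$.

Known facts, which we do not use: for the Grassmann variety $\mathbb G(d,n)$ of $d$-planes in $\mathbb P^n$, $\operatorname{ca}(\mathbb G(d,n))=n$; and in general $\operatorname{ca}(P)\ge r\ge1$, where $r$ is the minimum of the ranks of the simple factors of the linear algebraic group acting transitively on $P$.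

## 3. Subvarieties of codimension less than half the coampleness

The following was asked in Lucian Bădescu, "On a connectedness theorem of Debarre", arXiv:0812.2739 (2008).

**Question.** Let $Z$ be a closed irreducible subvariety of a projective rational homogeneous space $P$. If $\operatorname{codim}_PZ<\frac12\operatorname{ca}(P)$, is $\Delta_Z$ then $G3$ in $Z\times Z$?

In plain words: if $Z$ is large in $P$, is a function that is defined only infinitesimally near the diagonal of $Z\times Z$ always the expansion of a rational function? The answer is known to be positive for $Z=P$, for $P=\mathbb P^n$, and for $P=\mathbb P^{n_1}\times\mathbb P^{n_2}$. To get a feeling for the hypothesis: $\mathbb G(1,3)$ has dimension $4$ and coampleness $3$, so it allows every hypersurface $Z$, as $1<\frac32$. On $\mathbb P^1\times\mathbb P^1$, where $\operatorname{ca}=1$, it allows only $Z=P$.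

The answer is yes in general, and it is a special case of a statement about graphs. For $g=(g_1,\dots,g_s)\in\operatorname{Aut}^0(P)^s$ put
$$\Gamma_g=\{(p,g_1p,\dots,g_sp):p\in P\}\subset P^{s+1}.$$
For $g=e=(e,\dots,e)$ this is the small diagonal $\Delta=\Gamma_e$.

**Theorem 3.1.** *Let $P$ be a projective rational homogeneous space, $\dim P>0$, let $s\ge1$, let $X$ be a complete irreducible variety and $f=(f_0,\dots,f_s)\colon X\to P^{s+1}$ a morphism with $\operatorname{codim}_{P^{s+1}}f(X)<\operatorname{ca}(P)$. Then for every $g\in\operatorname{Aut}^0(P)^s$ the set $f^{-1}(\Gamma_g)$ is non-empty, connected and $G3$ in $X$. In particular this holds for $f^{-1}(\Delta)$.*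

**Corollary 3.2.** *If $Z\subset P$ is closed irreducible and $\operatorname{codim}_PZ<\frac12\operatorname{ca}(P)$, then $\Delta_Z$ is $G3$ in $Z\times Z$.*

*Proof from Theorem 3.1.* If $P$ is a point, so is $Z\times Z$, and there is nothing to prove. Otherwise take $s=1$, $X=Z\times Z$, $f$ the inclusion in $P\times P$, and $g=e$. Then $f^{-1}(\Delta_P)=\Delta_Z$ and $\operatorname{codim}_{P\times P}(Z\times Z)=2\operatorname{codim}_PZ<\operatorname{ca}(P)$. $\square$

As $\operatorname{ca}(P)=n-k$, the hypothesis of Theorem 3.1 reads
$$\dim f(X)>sn+k .$$
From now on $n\ge1$.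

## 4. Two curves: the line and a plane cubic

**$Z=P=\mathbb P^1$.** Here $\operatorname{ca}(P)=1$ and the codimension is $0<\frac12$. Let $X=\mathbb P^1\times\mathbb P^1$ and $Y=\Delta\cong\mathbb P^1$, with ideal sheaf $\mathcal I_Y$ and normal bundle $N=T_{\mathbb P^1}=\mathcal O(2)$. We show that no three elements $\xi_0,\xi_1,\xi_2$ of $K(X_{/Y})$ are algebraically independent over $\mathbb C$. We use a fact proved in Section 6: the denominators of a formal-rational function form a line bundle. So there is a line bundle $\mathcal M$ on $X_{/Y}$, made of formal-rational functions, containing $1,\xi_0,\xi_1,\xi_2$. If these $\xi_j$ were independent, the monomials of degree $\le a$ would give $\dim H^0(X_{/Y},\mathcal M^a)\ge\binom{a+3}3$. Let $m=\deg\mathcal M|_Y$. Filter by order of vanishing along $Y$: the $i$-th quotient embeds in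
$$H^0(Y,\mathcal M^a|_Y\otimes (\mathcal I_Y^i/\mathcal I_Y^{i+1}))=H^0(\mathbb P^1,\mathcal O(am-2i)),$$
of dimension $am-2i+1$ for $2i\le am$ and $0$ for $2i>am$. If $m<0$, all these are $0$, which is absurd because $1\ne0$ is a section. If $m\ge0$, the total is at most $(\frac{am}2+1)(am+1)=O(a^2)$, a contradiction for large $a$.

So $K(X_{/Y})$ is algebraic over $K(X)$. What remains is the algebraic failure of Example 1.6. A function $\xi$ that is algebraic over $K(X)$ gives a finite normal cover $\pi\colon X'\to X$, and one has to exclude that it splits near $\Delta$. Here $\Delta$ is an ample divisor, so $\pi^{-1}(\Delta)$ supports an ample divisor on a normal projective surface and is connected. Section 9 shows how connectedness of $\pi^{-1}(Y)$ for all such covers finishes the proof.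

**A smooth plane cubic.** Let $Z=E\subset P=\mathbb P^2$ be a smooth cubic. Here the codimension is $1=\frac12\operatorname{ca}(P)$, so the strict inequality just fails. The automorphism $(x,y)\mapsto(x,x-y)$ of $E\times E$ carries $\Delta_E$ to $E\times\{0\}$. Let $z\in K(E)$ be a local parameter at $0$. Then $\exp(z)$, in the second variable, is a formal function along $E\times\{0\}$. Suppose it equals a rational function $r=a/b$ near some point of $E\times\{0\}$, with $b$ regular. For all but finitely many $x_0$, $b$ is not identically zero on $\{x_0\}\times E$, and restricting to $\{x_0\}\times E$ gives $\exp(z)\in K(E)$. But $K(E)$ is algebraic over $\mathbb C(z)$ and $\exp(z)$ is transcendental over $\mathbb C(z)$. So $\Delta_E$ is not $G3$ in $E\times E$. For $P=\mathbb P^2$, then, the inequality in Corollary 3.2 cannot be made non-strict.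

## 5. Excess intersection along the diagonal, and moving graphs

The natural first plan is to repeat the count of Section 4 for $Y=\Delta_Z\subset X=Z\times Z$. Suppose first that $Z$ is smooth, of dimension $m$ and codimension $c>0$. The normal bundle of $\Delta_Z$ is $T_Z$, so the count involves $H^0(Z,M^a\otimes S^i\Omega_Z)$, and we need these groups to vanish for $i\gg a$. Our only tool is (1), that is, the supply of vector fields on $P$. These give sections of $T_P|_Z$, of rank $n$, and not of the subbundle $T_Z$. The plan stops exactly here: the surjection from the restricted conormal bundle $\Omega_P|_Z$ of $\Delta_P$ to the conormal bundle $\Omega_Z$ of $\Delta_Z$ is not an isomorphism, because $\Delta_Z=(Z\times Z)\cap\Delta_P$ has dimension $m$ and not the expected $2m-n=m-c$. For the plane cubic, $T_E$ is trivial, and $H^0(E,M^a\otimes S^i\Omega_E)=H^0(E,M^a)$ does not vanish for large $i$. For singular $Z$ the graded pieces of the completion need not even be symmetric powers of a bundle.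

If $f^{-1}(\Gamma_g)$ is smooth of the expected dimension $\dim X-sn$, this problem disappears: the normal bundle is the pull-back of $T_P^{\oplus s}$, and $V=\mathfrak g^s$ generates it. For smooth $X$ and general $g$ this is so. But $g=e$ is special, and a formal function along $f^{-1}(\Gamma_e)$ does not obviously say anything about $f^{-1}(\Gamma_g)$ for $g\neq e$.

The idea is to move $g$ from $e$ to a general position over $A=\mathbb C[[t]]$. This gives a family $I_A\subset X\times\operatorname{Spec}A$, proper over $A$, with closed fiber $Y=f^{-1}(\Delta)$. A formal function $\xi$ along $Y$, taken constant in $t$, lives on the completion of $X\times\operatorname{Spec}A$ along $Y\times0$. On each infinitesimal neighborhood of $I_A$, which is proper over $A$, Grothendieck's existence theorem turns this $t$-adic object into an algebraic one. In the limit one obtains a formal function along *all* of $I_A$, in particular along the generic fiber, where we are in the transversal case. There it is rational, and the rational expression can be brought back to $t=0$.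

The order of work: algebra of completions (Section 6), connectedness (Section 7), vanishing (Section 8), transversal case (Section 9), specialization (Section 10), singular $X$ (Section 11).

## 6. Completions of regular schemes, and birational pull-back

**Lemma 6.1.** *Let $\mathcal V$ be a regular noetherian scheme, $S\subset\mathcal V$ a non-empty connected closed subset, $\mathfrak V=\mathcal V_{/S}$.*

*(i) Each $y\in S$ has a basis of affine neighborhoods $\operatorname{Spec}R\subset\mathcal V$ for which the completion $\hat R$ along $S$ is a regular domain.*

*(ii) A section of a line bundle on $\mathfrak V$, or an element of $K(\mathfrak V)$, whose germ vanishes at one point of $S$ is $0$.*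

*(iii) $K(\mathfrak V)$ is a field.*

*(iv) For $\xi\in K(\mathfrak V)$ the ideal of denominators $J_\xi=\{c\in\mathscr O_{\mathfrak V}:c\xi\in\mathscr O_{\mathfrak V}\}$ is an invertible coherent ideal.*

*Proof.* **(i)** *This makes local computations take place in a domain.* Start with an affine neighborhood and remove the irreducible components of $S$ not containing $y$, so that every irreducible component of $S\cap\operatorname{Spec}R$ contains $y$. This persists on principal opens containing $y$, so we get a basis of neighborhoods; and $S\cap\operatorname{Spec}R$ is connected. Let $I$ be the ideal of $S$. As $I\hat R$ lies in the Jacobson radical, the maximal ideals of $\hat R$ correspond to those of $R/I$, and the completed local rings there are those of $R$, which are regular. A noetherian local ring with regular completion is regular, so $\hat R$ is regular. Idempotents of the complete ring $\hat R$ correspond to those of $R/I$, which has connected spectrum. So $\operatorname{Spec}\hat R$ is connected, and a regular noetherian ring with connected spectrum is a domain.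

**(ii)** *This lets us test identities at one point.* The set of points with zero germ is open. We show that it is closed. Let $y$ be in its closure and choose $\operatorname{Spec}R\ni y$ as in (i), small enough that the line bundle is trivial there, so that the section is an element $a\in\hat R$. If $a\ne0$, then $a$ is a nonzerodivisor. It stays one under the flat maps $\hat R\to\widehat{R_h}$, so it stays nonzero whenever $\widehat{R_h}\neq0$. Thus all its germs on $S\cap\operatorname{Spec}R$ are nonzero, against the choice of $y$. So $a=0$ and the germ at $y$ is zero. For an element of $K(\mathfrak V)$, given as $a/b$ near $y$, apply the same argument to $a$. As $S$ is connected, the set is empty or all of $S$.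

**(iii)** *Inverses.* By (ii), a nonzero element has nonzero germs everywhere. Locally it is $a/b$ with $a\ne0$ in a domain, and the local inverses $b/a$ glue.

**(iv)** *Denominators form a line bundle.* If $\xi=0$, then $J_\xi=\mathscr O_{\mathfrak V}$. Otherwise let $\xi=a/b$ on $\operatorname{Spf}\hat R$, with $\hat R$ as in (i) and $a\ne0$. Then $c\xi\in\hat R$ means $ca\in b\hat R$, so $J_\xi$ is given there by $\ker(\hat R\xrightarrow{a}\hat R/b\hat R)$. Its formation commutes with the flat maps $\hat R\to\widehat{R_h}$, so $J_\xi$ is coherent. This ideal is also $\hat R\cap\frac ba\hat R$. The localizations of $\hat R$ at its primes are regular local rings, hence factorial. In a factorial ring, write $\frac ba=\frac{b'}{a'}$ in lowest terms; the intersection is then generated by $b'$. So the ideal is locally principal and nonzero, that is, invertible. (A localization $\hat R_h$ with $h\in\hat R$ is covered on $\mathfrak V$ by $\widehat{R_{h_0}}$, where $h_0\in R$ and $h\equiv h_0$ modulo $I\hat R$: in $\widehat{R_{h_0}}$ the element $h$ is a unit.) $\square$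

**Example.** For $\mathcal V=\mathbb A^2$, $S$ the $y$-axis, $\xi=y\exp(x)/x^2$: $\hat R=\mathbb C[y][[x]]$ and $J_\xi=(x^2)$.

**Lemma 6.2.** *Let $\pi\colon\tilde X\to X$ be a proper birational morphism of irreducible varieties, $Y\subset X$ closed, $\tilde Y=\pi^{-1}(Y)$. There is an injective homomorphism $\pi^*\colon K(X_{/Y})\to K(\tilde X_{/\tilde Y})$ compatible with $K(X)=K(\tilde X)$. Hence, if $X$ is complete and $\tilde Y$ is $G3$ in $\tilde X$, then $Y$ is $G3$ in $X$.*

*Proof.* Let $U=\operatorname{Spec}R\subset X$ be affine, $I$ the ideal of $Y$, $\hat R$ the completion, $X^\flat=\tilde X\times_X\operatorname{Spec}\hat R$, and $0\ne c\in R$ such that $\pi$ is an isomorphism over $D(c)$.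

**Step 1. Denominators pull back to nonzerodivisors, so $\pi^*$ exists.** Let $b\in\hat R$ be a nonzerodivisor and $\operatorname{Spec}R'\subset\pi^{-1}(U)$ affine open. The ring $R'\otimes_R\hat R$ is flat over the domain $R'$, so $c$ is a nonzerodivisor on it. The map $R_c\to R'_c$ is flat, being an open immersion on spectra, so $b$ is a nonzerodivisor in $R'_c\otimes_{R_c}\hat R_c=(R'\otimes_R\hat R)_c$, and hence in the subring $R'\otimes_R\hat R$. This ring is of finite type over $\hat R$, so noetherian, and its $I$-adic completion is the completion $\hat R'$ of $R'$ along $\tilde Y$. Completion is flat, so $b$ is a nonzerodivisor in $\hat R'$. Thus $\pi^*(a/b)$ is defined, and these local definitions glue. Compatibility with $K(X)=K(\tilde X)$ is clear on fractions from $R$.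

**Step 2. Injectivity.** Let $\xi=a/b$ on $U$ and $\pi^*\xi=0$. Then $a$ maps to $0$ in
$$\Gamma(\tilde X_{/\tilde Y}|_{\pi^{-1}U},\mathscr O)=\Gamma(X^\flat,\mathscr O).$$
The equality is the theorem on formal functions for the proper morphism $X^\flat\to\operatorname{Spec}\hat R$ over the complete ring $\hat R$; note that $X^\flat$ and $\pi^{-1}(U)$ agree modulo every $I^m$. Over $D(c)$, $X^\flat$ is $\operatorname{Spec}\hat R_c$, so $a=0$ in $\hat R_c$. As $\hat R$ is flat over the domain $R$, $c$ is a nonzerodivisor in $\hat R$, and $a=0$.

**Step 3. Descent of $G3$.** Let $\xi\in K(X_{/Y})$ and suppose $\pi^*\xi$ is given by $r\in K(\tilde X)=K(X)$. Then $\pi^*(\xi-\alpha_{X,Y}(r))=0$, so $\xi=\alpha_{X,Y}(r)$. $\square$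

## 7. Connectedness of the preimage of a graph

**Theorem 7.1.** *Let $X$ be complete irreducible and $f\colon X\to P^{s+1}$ a morphism with $\dim f(X)>sn+k$. For every $g\in\operatorname{Aut}^0(P)^s$, $f^{-1}(\Gamma_g)$ is non-empty and connected, and $\dim(f(X)\cap\Gamma_g)\ge\dim f(X)-sn>k$.*

The proof studies all $g$ at once: put the sets $f^{-1}(\Gamma_g)$ in a family over $G^s$ and show that the family has no ramification. Ramification would force a large fiber into some $F_\lambda$, against (1).

**Step 1. Reduction to $f$ finite and $X$ normal, for the first two claims.** Let $X\to X_1\xrightarrow{f'}P^{s+1}$ be the Stein factorization. The map $f^{-1}(\Gamma_g)\to f'^{-1}(\Gamma_g)$ is closed and surjective with connected fibers, so if the target is non-empty and connected, so is the source. The normalization of $X_1$ maps onto $X_1$, and the image of a connected set is connected. The image $f(X)$ has not changed. So let $f$ be finite and $X$ normal, and put $d=\dim X=\dim f(X)$. As $G\to\operatorname{Aut}^0(P)$ is surjective, we may take $g\in G^s$.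

**Step 2. The family.** *We construct a normal irreducible variety over $G^s$ with fibers $f^{-1}(\Gamma_g)$.* Consider
$$\mu\colon G^s\times P\to P^{s+1},\qquad(g,p)\mapsto(p,g_1p,\dots,g_sp).$$
It is surjective, and it is $G^{s+1}$-equivariant for the action $(a_0,\dots,a_s)(g,p)=((a_ig_ia_0^{-1})_i,a_0p)$ on the source. By generic smoothness $\mu$ is smooth over a dense open set; the translates of this set cover the homogeneous target, so $\mu$ is smooth. Its fibers are products of $s$ cosets of stabilizers, so they are irreducible of dimension $s(\dim G-n)$. Let
$$I=X\times_{P^{s+1}}(G^s\times P)=\{(x,g)\in X\times G^s:f_i(x)=g_if_0(x),\ 1\le i\le s\},$$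
closed in $X\times G^s$, with projections $q\colon I\to X$ and $\rho\colon I\to G^s$. The morphism $q$ is smooth, hence open, with irreducible fibers of dimension $s(\dim G-n)$, and $X$ is irreducible and normal. So $I$ is irreducible and normal and
$$\dim I=d+s(\dim G-n).$$
The morphism $\rho$ is proper and $\rho^{-1}(g)=f^{-1}(\Gamma_g)$. On $\rho^{-1}(g)$ we have $f=(f_0,g_1f_0,\dots,g_sf_0)$, so the fibers of $f_0$ there are fibers of $f$: *$f_0$ is finite on $\rho^{-1}(g)$.*

**Step 3. The differential of $\rho$ along the fibers of $q$.** *This is where $F_\lambda$ enters.* Let $\zeta=(x,g)\in I$ and $p=f_0(x)$. The fiber $q^{-1}(x)$ is mapped by $\rho$ isomorphically onto the coset $\prod_ig_iG_p$, whose tangent space at $g$ is $V_p$ after left translation to the identity. Let $t$ be a germ of regular function on $G^s$ at $g$ with $dt_g\neq0$, and let $0\ne\lambda\in V^*$ be the left translate of $dt_g$. Then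
$$d(t\circ\rho)|_{T_\zeta q^{-1}(x)}=0\iff\lambda|_{V_p}=0\iff f_0(x)\in F_\lambda.\tag{2}$$
The form $\lambda$ depends on $t$ and $g$ but not on $x$: one $\lambda$ serves all points of $\rho^{-1}(g)$.

**Step 4. $\rho$ is surjective.** *This gives non-emptiness.* Otherwise $B=\rho(I)\subsetneq G^s$ is closed and irreducible. Take a smooth point $g\in B$ and a germ $t$ at $g$ vanishing on $B$ with $dt_g\neq0$. Then $t\circ\rho=0$ near $\rho^{-1}(g)$, so (2) gives $f_0(\rho^{-1}(g))\subset F_\lambda$ with $\lambda\neq0$. By (1) and finiteness of $f_0$, $\dim\rho^{-1}(g)\le k$. But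
$$\dim\rho^{-1}(g)\ge\dim I-\dim B\ge d-sn+1>k,$$
a contradiction.

**Step 5. $\rho$ has connected fibers.** Let $I\xrightarrow{\rho_1}G'\xrightarrow{\rho_2}G^s$ be the Stein factorization. Here $G'$ is normal and irreducible, because $I$ is, and $\rho_2$ is finite and surjective.

*Claim: $\rho_2$ is étale.* Suppose not. By purity of the branch locus ($G'$ normal, $G^s$ regular), $\rho_2$ is ramified along a prime divisor $D\subset G'$. Put $B=\rho_2(D)$, a prime divisor of $G^s$. At a general closed point $r\in D$, with $g=\rho_2(r)$: $G'$ and $D$ are smooth at $r$; $B$ is smooth at $g$, since $D\to B$ is finite and surjective; and no other component of $\rho_2^{-1}(B)$ passes through $r$. With local equations $t$ of $B$ at $g$ and $u$ of $D$ at $r$ we get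
$$t\circ\rho_2=wu^\varepsilon,\qquad w\text{ a unit}.$$
Here $\varepsilon\ge2$: an extension of discrete valuation rings of residue characteristic $0$ with finite residue extension and $\varepsilon=1$ is étale, so $\varepsilon=1$ would make $\rho_2$ étale at the generic point of $D$. Hence $d(t\circ\rho_2)=u^\varepsilon dw+\varepsilon wu^{\varepsilon-1}du$ vanishes at $r$, so $d(t\circ\rho)=0$ at all points of $\rho_1^{-1}(r)$, while $dt_g\ne0$. By (2), $f_0(\rho_1^{-1}(r))\subset F_\lambda$ with $\lambda\ne0$. As $\rho_1^{-1}(r)\subset\rho^{-1}(g)$ and $f_0$ is finite there, $\dim\rho_1^{-1}(r)\le k$ by (1). But $\rho_1$ is surjective, so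
$$\dim\rho_1^{-1}(r)\ge\dim I-\dim G'=d-sn>k,$$
a contradiction.

So $\rho_2$ is finite étale with $G'$ connected. As $G^s$ is simply connected, $\rho_2$ is an isomorphism, and the fibers of $\rho=\rho_1$ are connected. This is why we passed to the cover $G$.

**Step 6. The dimension of $f(X)\cap\Gamma_g$.** Let $X$ and $f$ be arbitrary again, and apply what is proved to the inclusion $f(X)\subset P^{s+1}$: the sets $f(X)\cap\Gamma_g$ are non-empty for all $g$. The variety $\mu^{-1}(f(X))$ is irreducible of dimension $\dim f(X)+s(\dim G-n)$, by the properties of $\mu$, and its projection to $G^s$ is therefore surjective, with fibers homeomorphic to $f(X)\cap\Gamma_g$. All fibers of a surjective morphism of irreducible varieties have dimension at least the difference of the dimensions, here $\dim f(X)-sn>k$. $\square$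

## 8. Twisted symmetric powers of the conormal bundle

In Section 4 the groups $H^0(\mathbb P^1,\mathcal O(am-2i))$ vanish for $i>\frac12am$. Here is the general form of that remark.

**Lemma 8.1.** *Let $Y$ be a smooth connected projective variety of dimension $e$, $h\colon Y\to P$ a morphism with $\dim h(Y)>k$ (so $e\ge1$), $N=h^*T_P^{\oplus s}$, $A$ a very ample line bundle on $Y$, and $\deg M:=(M\cdot A^{e-1})$. There is a constant $c>0$ with $H^0(Y,M\otimes S^iN^\vee)=0$ for every line bundle $M$ and every $i\ge0$ with $i>c\deg M$.*

**Step 1. Finitely many points suffice to span $V$.** *We find $y_1,\dots,y_l\in Y$ with $\sum_jV_{h(y_j)}=V$.* Suppose $y_1,\dots,y_j$ are chosen and some $\lambda\neq0$ in $V^*$ kills $V_{h(y_1)},\dots,V_{h(y_j)}$. By (1), $\dim F_\lambda\le k<\dim h(Y)$, so $h(Y)\not\subset F_\lambda$, and we can choose $y_{j+1}$ with $h(y_{j+1})\notin F_\lambda$. Then $\lambda$ no longer kills the sum, whose annihilator drops strictly. After finitely many steps the annihilator is $0$. Take $c=l$; as $V\neq0$, $l\ge1$.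

**Step 2. From a section of $M\otimes S^iN^\vee$ to a section of $M$ with a high order zero.** Let $0\ne\tau\in H^0(Y,M\otimes S^iN^\vee)$. In characteristic $0$ we may regard $\tau$ as a nonzero map $S^iN\to M$. The map $V\otimes\mathscr O_Y\to N$ is surjective, hence so is $S^iV\otimes\mathscr O_Y\to S^iN$, and the induced linear map $S^iV\to H^0(Y,M)$ is nonzero. By Step 1, $S^iV$ is spanned by products $v_1\cdots v_i$ with each $v_a\in\bigcup_jV_{h(y_j)}$. So $\sigma=\tau(v_1\cdots v_i)\ne0$ for some such product. For some $j$, at least $i/l$ of the $v_a$ lie in $V_{h(y_j)}$. An element of $V_{h(y_j)}$ is a section of $N$ that vanishes at $y_j$. So $v_1\cdots v_i$, and with it $\sigma$, vanishes at $y:=y_j$ to order $\ge i/l$.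

**Step 3. The degree bounds the order.** *We cut down to a curve through $y$.* Let $D$ be the divisor of $\sigma$. Embed $Y$ by $A$, and let $C$ be the intersection of $Y$ with $e-1$ general hyperplanes through $y$ ($C=Y$ if $e=1$). The hyperplanes through $y$ have base locus $\{y\}$ and cut out the maximal ideal at $y$. Because of the first property, a general one contains no positive-dimensional component of a given closed set, so $C$ is a one-dimensional complete intersection and $C\cap D$ is finite. Because of the second, $C$ is smooth at $y$. As a complete intersection in a smooth variety, $C$ has no embedded points, so $\sigma|_C$ is a regular section. Hence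
$$\deg M=\deg(M|_C)=\text{length of the zero scheme of }\sigma|_C\ \ge\ \text{order of }\sigma|_C\text{ at }y\ \ge\ i/l.$$
So $i\le l\deg M$ whenever $H^0(Y,M\otimes S^iN^\vee)\ne0$. $\square$

## 9. Transversal graphs

**Proposition 9.1.** *Let $X$ be smooth projective irreducible of dimension $d$, $f\colon X\to P^{s+1}$ with $\dim f(X)>sn+k$, $g\in\operatorname{Aut}^0(P)^s$, and assume that the scheme $Y=f^{-1}(\Gamma_g)$ is smooth of pure dimension $d-sn$. Then $K(X)=K(X_{/Y})$.*

**Step 1. The normal bundle.** *We put ourselves in the situation of Lemma 8.1.* By Theorem 7.1, $Y$ is non-empty and connected. Let $h=f_0|_Y$. As $\Gamma_g\cong P$ by the first projection, $\dim h(Y)=\dim(f(X)\cap\Gamma_g)>k$. The graph $\Gamma_g$ has normal bundle $\bigoplus_ig_i^*T_P\cong T_P^{\oplus s}$ in $P^{s+1}$, via the $dg_i$. The pull-back to $Y$ of its conormal bundle surjects onto $\mathcal I_Y/\mathcal I_Y^2$, and both are bundles of rank $sn$, by the assumption on $Y$. So the surjection is an isomorphism, the normal bundle of $Y$ is $N\cong h^*T_P^{\oplus s}$, and $\mathcal I_Y^i/\mathcal I_Y^{i+1}=S^iN^\vee$. Put $\hat X=X_{/Y}$. Lemma 6.1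 applies, and $K(\hat X)$ is a field.

**Step 2. $K(\hat X)$ is algebraic over $K(X)$.** *This excludes the transcendental failure.* Otherwise there are $\xi_0,\dots,\xi_d\in K(\hat X)$ algebraically independent over $\mathbb C$, as $K(X)$ has transcendence degree $d$. Let $\mathcal M=\prod_jJ_{\xi_j}^{-1}$. This is an invertible fractional ideal by Lemma 6.1(iv). It contains $1$ because $J_{\xi_j}\subset\mathscr O_{\hat X}$, and it contains each $\xi_j$ because $\xi_jJ_{\xi_j}\subset\mathscr O_{\hat X}$. The monomials of degree $\le a$ in the $\xi_j$ lie in $H^0(\hat X,\mathcal M^a)$ and are independent, so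
$$\dim H^0(\hat X,\mathcal M^a)\ge\binom{a+d+1}{d+1}.$$
On the other hand, put $M=\mathcal M|_Y$. Filter $H^0(\hat X,\mathcal M^a)$ by the subspaces $H^0(\hat X,\mathcal I_Y^i\mathcal M^a)$, whose intersection is $0$. The successive quotients embed in $H^0(Y,M^a\otimes S^iN^\vee)$, which is $0$ for $i>ca\deg M$ by Lemma 8.1. Hence
$$\dim H^0(\hat X,\mathcal M^a)\le\sum_{0\le i\le ca\deg M}h^0(Y,M^a\otimes S^iN^\vee).\tag{3}$$
To bound the terms, write $h^0(Y,M^a\otimes S^iN^\vee)=h^0(\mathbb P(N^\vee),\mathrm{pr}^*M^a\otimes\mathscr O(i))$, where $\mathbb P(N^\vee)$ is integral of dimension $(d-sn)+(sn-1)=d-1$. Choose a very ample $B$ on $\mathbb P(N^\vee)$ such that $B\otimes\mathrm{pr}^*M^{-1}$ and $B\otimes\mathscr O(-1)$ have nonzero sections. Multiplication by powers of these sections is injective, so each term of (3) is at most $h^0(B^{a+i})\le C(a+i+1)^{d-1}$. The number of terms is $O(a)$ and $a+i=O(a)$, so $\dim H^0(\hat X,\mathcal M^a)=O(a^d)$, a contradiction for large $a$.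

**Step 3. A finite cover with a section over $Y$.** *From an algebraic $\xi$ we make geometry.* Let $\xi\in K(\hat X)$, let $E=K(X)(\xi)\subset K(\hat X)$, a finite extension of $K(X)$, and let $\pi\colon X'\to X$ be the normalization of $X$ in $E$. For $U=\operatorname{Spec}R\subset X$ affine let $R'=\Gamma(\pi^{-1}U,\mathscr O)$, the integral closure of $R$ in $E$. An element of $R'\subset K(\hat X)$ is integral over $R$. By Lemma 6.1(i), $\mathscr O_{\hat X}$ is locally a regular, hence normal, domain, so over $U$ this element lies in $\mathscr O_{\hat X}$. We get $R$-algebra maps $R'\to\hat R$ that glue. Reducing modulo $\mathcal I_Y$ gives a morphism $\sigma\colon Y\to X'$ with $\pi\sigma$ the inclusion $Y\subset X$.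

**Step 4. $\pi$ is étale along $\sigma(Y)$.** *The lift to $\hat R$, and not only to $R/I$, is used here.* Let $y\in Y$ be a closed point, $O=\mathscr O_{X,y}$, $O'=\mathscr O_{X',\sigma(y)}$. Under $R'\to\hat R\to\hat O$ the maximal ideal of $\hat O$ pulls back to that of $\sigma(y)$. So we get a local map $O'\to\hat O$, hence $\hat O'\to\hat O$, and the composite $\hat O\to\hat O'\to\hat O$ is the identity. So $\hat O'\to\hat O$ is surjective. By Zariski's theorem, normal local rings of varieties are analytically normal, so $\hat O'$ is a domain, of dimension $d=\dim\hat O$. A quotient of such a domain by a nonzero prime has smaller dimension, so the kernel is $0$. Thus $\hat O\to\hat O'$ is an isomorphism and $\pi$ is étale at $\sigma(y)$.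

**Step 5. Connectedness forces degree one.** *This excludes the algebraic failure.* Let $W\subset X'$ be the open set where $\pi$ is étale. The set $\sigma(Y)$ is closed in $X'$, because $Y$ is complete, and $\sigma(Y)\subset W$. The morphism $\sigma$ is a section of the étale separated morphism $W\cap\pi^{-1}(Y)\to Y$, so it is an open immersion into $W\cap\pi^{-1}(Y)$. Hence $\sigma(Y)$ is open and closed in $\pi^{-1}(Y)=(f\pi)^{-1}(\Gamma_g)$. The latter is connected, by Theorem 7.1 applied to $f\pi\colon X'\to P^{s+1}$, whose image is $f(X)$. So $\pi^{-1}(Y)=\sigma(Y)\subset W$ as sets, and $\sigma\colon Y\to\pi^{-1}(Y)$ is a surjective open immersion, that is, an isomorphism of schemes. For $y\in Y$ closed, with $O=\mathscr O_{X,y}$, the algebra $Q=(\pi_*\mathscr O_{X'})_y$ is finite over $O$ and $Q/\mathfrak m_yQ=\mathbb C$. By Nakayama $O\to Q$ is onto. So $E=K(X)$ and $\xi\in K(X)$. $\square$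

## 10. Specialization over $\mathbb C[[t]]$

**Proposition 10.1.** *Let $X$ be smooth projective irreducible of dimension $d$ and $f\colon X\to P^{s+1}$ with $\dim f(X)>sn+k$. Put $Y=f^{-1}(\Delta)$, as a scheme. Then $K(X)=K(X_{/Y})$.*

**Step 1. The family over $A=\mathbb C[[t]]$.** *We join $e$ to general $g$.* By Theorem 7.1, $Y$ is non-empty and connected. Let $I=X\times_{P^{s+1}}(G^s\times P)$, a closed subscheme of $X\times G^s$, and $\rho\colon I\to G^s$, as in Section 7. As $\mu$ is smooth with irreducible equidimensional fibers and $X$ is smooth, $I$ is smooth and irreducible of dimension $d+s(\dim G-n)$. The fibers $f^{-1}(\Gamma_g)$ of $\rho$ are non-empty, so $\rho$ is surjective. By generic smoothness it is smooth of relative dimension $d-sn$ over a dense open $G^\circ\subset G^s$.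

Take an irreducible curve in $G^s$ through $e$ and a point of $G^\circ$. Let $\gamma\colon T\to G^s$ be its normalization, $0\in T$ a point over $e$, $A=\hat{\mathscr O}_{T,0}\cong\mathbb C[[t]]$, $L=\operatorname{Frac}A$, and $\bar L$ an algebraic closure. Put $X_A=X\times\operatorname{Spec}A$, which is regular, and let $I_A\subset X_A$ be the base change of $I$ by $\operatorname{Spec}A\to G^s$, a closed subscheme with ideal $\mathcal I$. Its closed fiber is the scheme $Y$, that is, $(\mathcal I,t)=(\mathcal I_Y,t)$. Its generic fiber $I_L$ is open in $I_A$, non-empty because $\rho$ is surjective, and lies in $X_L=X_A[1/t]$, which is open in $X_A$.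

*$I_A$ is connected.* A non-empty open and closed part of $I_A$ is proper over the local ring $A$, so it meets the closed fiber. Two disjoint such parts covering $I_A$ would disconnect $Y$.

**Step 2. Three formal schemes.** *We compare completions along $Y$, along $Y\times0$ and along $I_A$.* Put
$$\hat X=X_{/Y},\qquad\mathfrak Y=(X_A)_{/(Y\times0)},\qquad\mathfrak X=(X_A)_{/I_A}.$$
Lemma 6.1 applies to $\hat X$ and to $\mathfrak X$, and $\mathfrak X|_{I_L}=(X_L)_{/I_L}$. Over an affine $\operatorname{Spec}R\subset X$, $\mathfrak Y$ is $\operatorname{Spf}\hat R[[t]]$. So there is a projection $p\colon\mathfrak Y\to\hat X$ with $\mathscr O_{\mathfrak Y}=\mathscr O_{\hat X}[[t]]$. Since $\mathcal I^m\subset(\mathcal I_Y,t)^m$,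
$$\bigcap_m\mathcal I^m\mathscr O_{\mathfrak Y}=0.\tag{4}$$
Let $\xi\in K(\hat X)$ and $J=J_\xi$, invertible by Lemma 6.1(iv). There are two maps from $J$ to $\mathscr O_{\hat X}$: the inclusion $\iota$, and multiplication by $\xi$, also written $\xi$. The function is recovered as $\xi/\iota$. Pull both back, constantly in $t$, to $\iota,\xi\colon p^*J=J[[t]]\to\mathscr O_{\mathfrak Y}$.

**Step 3. Algebraization on the neighborhoods of $I_A$.** *We carry $(J,\iota,\xi)$ from $\mathfrak Y$ to $\mathfrak X$.* Grothendieck's existence theorem (EGA III, 5.1.4–5.1.6) says: for a scheme proper over the complete ring $A$, completion is an equivalence between coherent sheaves and coherent sheaves on the $t$-adic completion. For $m\ge1$ let $I^{(m)}=V(\mathcal I^m)\subset X_A$, proper over $A$. On it $\mathcal I$ is nilpotent, so its $t$-adic completion is its $(\mathcal I,t)$-adic completion and has structure sheaf $\mathscr O_{\mathfrak Y}/\mathcal I^m\mathscr O_{\mathfrak Y}$. So $p^*J/\mathcal I^mp^*J$, with $\iota$ and $\xi$ modulo $\mathcal I^m$, comes from a coherent sheaf $J_m$ on $I^{(m)}$ with maps $\iota_m,\xi_m\colon J_m\to\mathscr O_{I^{(m)}}$,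 unique up to unique isomorphism.

*$J_m$ is invertible.* At points of the closed fiber, $\mathscr O_{I^{(m)}}\to\mathscr O_{\mathfrak Y}/\mathcal I^m\mathscr O_{\mathfrak Y}$ is faithfully flat on stalks, and $J_m$ becomes free of rank $1$; so $J_m$ is free of rank $1$ there. The locus where $J_m$ is not invertible is closed and misses the closed fiber, so it is empty by properness over $A$.

*The limit.* By uniqueness $J_{m+1}|_{I^{(m)}}=J_m$, compatibly with the maps. On an affine open where $J_1$ is trivial, a generator lifts successively to the $J_m$, and the lifts generate. So $\mathcal J=\varprojlim J_m$ is a line bundle on $\mathfrak X$ with maps $\iota,\xi\colon\mathcal J\to\mathscr O_{\mathfrak X}$.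

*$\iota$ is nowhere zero as a germ.* If $\iota=0$ on $\mathfrak X$, then all $\iota_m=0$, so $\iota\equiv0$ modulo $\mathcal I^m\mathscr O_{\mathfrak Y}$ on $\mathfrak Y$ for all $m$, and $\iota=0$ on $\mathfrak Y$ by (4). This is false, as $\iota$ is an inclusion and $J\ne0$. By Lemma 6.1(ii), all germs of $\iota$ on $\mathfrak X$ are nonzero, in particular those at points of $I_L$.

**Step 4. The geometric generic fiber.** *There we are in the transversal case, so $\xi/\iota$ becomes rational.* The field $\bar L$ is algebraically closed of characteristic $0$ with the cardinality of $\mathbb C$, so $\bar L\cong\mathbb C$ as fields. Through such an isomorphism, the purely algebraic statements of Theorem 7.1 and Proposition 9.1 hold for $\bar L$-schemes. We check their hypotheses for $(P,X,f)_{\bar L}$ and $\gamma\in G^s(\bar L)$.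

- $P_{\bar L}$ is rational, projective, and homogeneous under the connected linear group $G_{\bar L}$. It has the same $n$. It has the same $k$, because the formation of $H^0(T_P)$ and of $\varphi$ commutes with field extension, and so does the formation of the closed sets of points of the target over which the fiber dimension is $\ge j$.
- $X_{\bar L}$ is smooth projective irreducible, and $\dim f_{\bar L}(X_{\bar L})=\dim f(X)>sn+k$.
- The components $\gamma_i$ act through $\operatorname{Aut}^0(P_{\bar L})$.
- The generic point of $\operatorname{Spec}A$ maps to the generic point of $T$, which maps into $G^\circ$. So $Y_{\bar L}:=I_A\times_A\bar L=f_{\bar L}^{-1}(\Gamma_\gamma)$ is smooth of pure dimension $d-sn$.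

Hence $Y_{\bar L}$ is connected by Theorem 7.1, and by Proposition 9.1
$$K\big((X_{\bar L})_{/Y_{\bar L}}\big)=K(X_{\bar L}).$$
Pull $\mathcal J,\iota,\xi$ back from $(X_L)_{/I_L}$ to $(X_{\bar L})_{/Y_{\bar L}}$. *The pulled-back $\iota$ is nonzero:* on an affine $\operatorname{Spec}R_L\subset X_L$ meeting $I_L$ on which $\mathcal J$ is trivial, $\iota$ is a nonzero element of $\varprojlim R_L/\mathcal I^m$, and the maps $R_L/\mathcal I^m\to R_L/\mathcal I^m\otimes_L\bar L$ are injective. As $Y_{\bar L}$ is connected, Lemma 6.1(ii) shows that all germs of the pulled-back $\iota$ are nonzero. So $\xi/\iota$, given locally by $\xi(\epsilon)/\iota(\epsilon)$ with $\epsilon$ a generator of $\mathcal J$, is an element of $K((X_{\bar L})_{/Y_{\bar L}})=K(X_{\bar L})$.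

A rational function on $X_{\bar L}$ is a quotient of two sections of a power of any given ample line bundle: a high power has a nonzero section in the ideal of denominators. Applying this to an ample bundle that comes from $X$, we find an ample line bundle $B$ on $X$ and $u,v\in H^0(X,B)\otimes_{\mathbb C}\bar L$, $v\neq0$, with
$$u\,\iota=v\,\xi\quad\text{on }(X_{\bar L})_{/Y_{\bar L}}.$$

**Step 5. From $\bar L$ to $L$.** *We remove the algebraic closure by linear algebra.* Write $u=\sum_jc_ju_j$, $v=\sum_jc_jv_j$ with finitely many $c_j\in\bar L$ linearly independent over $L$ and $u_j,v_j\in H^0(X,B)\otimes L$. Let $I_L^{(m)}$ be the generic fiber of $I^{(m)}$. Modulo $\mathcal I^m$, the identity $\sum_jc_j(u_j\iota-v_j\xi)=0$ holds in $(J_m^{-1}\otimes B)|_{I_L^{(m)}}\otimes_L\bar L$, and the $c_j$ are independent over $L$. So $u_j\iota=v_j\xi$ modulo $\mathcal I^m$ over $L$, for all $m$ and $j$. Pick $j$ with $v_j\neq0$ and multiply by a power of $t$. We get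
$$u',v'\in H^0(X,B)\otimes A=H^0(X,B)[[t]],\qquad v'\ne0,$$
such that the section $u'\iota-v'\xi$ of the line bundle $\mathcal J^{-1}\otimes B$ on $\mathfrak X$ vanishes on the non-empty open subset $I_L$ of $I_A$.

**Step 6. From the generic fiber back to $t=0$.** *Connectedness of $I_A$ carries the identity to the closed fiber.* By Lemma 6.1(ii), $u'\iota-v'\xi$ vanishes on all of $\mathfrak X$. Reduce modulo $\mathcal I^m$ and complete $t$-adically: $u'\iota=v'\xi$ modulo $\mathcal I^m\mathscr O_{\mathfrak Y}$ for all $m$, hence on $\mathfrak Y$ by (4). Write $u'=\sum u_{(i)}t^i$ and $v'=\sum v_{(i)}t^i$ with $u_{(i)},v_{(i)}\in H^0(X,B)$. For a local generator $\epsilon$ of $J$,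
$$\sum_iu_{(i)}\,\epsilon\,t^i=\sum_iv_{(i)}\,(\xi\epsilon)\,t^i\quad\text{in }(B\otimes\mathscr O_{\hat X})[[t]].$$
So $u_{(i)}\epsilon=v_{(i)}\xi\epsilon$, and as $\epsilon$ is a nonzerodivisor, $u_{(i)}=v_{(i)}\xi$ for all $i$. Choose $i$ with $v_{(i)}\ne0$. As $X$ is integral and completion is flat, $v_{(i)}$ is locally a nonzerodivisor in $\mathscr O_{\hat X}$. Hence $\xi=u_{(i)}/v_{(i)}\in K(X)$. $\square$

The choice of $i$ matters: $u'$ and $v'$ may both vanish at $t=0$, and it is because $\xi$ was spread out constantly in $t$ that every coefficient, and not only the zeroth, gives an equation for $\xi$.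

## 11. Singular $X$, arbitrary graphs, and several subvarieties

**Proof of Theorem 3.1.** Non-emptiness and connectedness are Theorem 7.1. It remains to prove $G3$.

**Step 1. Reduction to $\Delta$.** Replace $f$ by $(f_0,g_1^{-1}f_1,\dots,g_s^{-1}f_s)$. Its image has the same dimension, and the preimage of $\Delta$ under it is $f^{-1}(\Gamma_g)$. So we may assume $\Gamma_g=\Delta$.

**Step 2. Reduction to $X$ smooth and projective.** By Chow's lemma and Hironaka's resolution there is a proper birational $\pi\colon\tilde X\to X$ with $\tilde X$ smooth, projective and irreducible, and $(f\pi)(\tilde X)=f(X)$. By Proposition 10.1, $(f\pi)^{-1}(\Delta)=\pi^{-1}(f^{-1}(\Delta))$ is $G3$ in $\tilde X$. By Lemma 6.2, $f^{-1}(\Delta)$ is $G3$ in $X$. $\square$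

With the deduction in Section 3, this proves Corollary 3.2: the answer to the question is yes for every projective rational homogeneous space $P$ and every closed irreducible $Z\subset P$ with $\operatorname{codim}_PZ<\frac12\operatorname{ca}(P)$.

**Remark 11.1.** Apply Theorem 3.1 to the inclusion $Z_1\times\dots\times Z_r\subset P^r$ with $r=s+1\ge2$. If the $Z_i\subset P$ are closed irreducible with $\sum_i\operatorname{codim}Z_i<\operatorname{ca}(P)$, then for all $g_2,\dots,g_r\in\operatorname{Aut}^0(P)$ the set $Z_1\cap g_2Z_2\cap\dots\cap g_rZ_r$, embedded by $p\mapsto(p,g_2^{-1}p,\dots,g_r^{-1}p)$, is non-empty, connected and $G3$ in $Z_1\times\dots\times Z_r$. Indeed, a point $(p,g_2^{-1}p,\dots,g_r^{-1}p)$ of the graph lies in the product exactly when $p\in Z_1$ and $p\in g_iZ_i$ for $i\ge2$.
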